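# One-sided Hofer norms on the sphere: a nontrivial Hamiltonian diffeomorphism with $\rho^-=0$

## 1. Hamiltonian paths and the two halves of the Hofer length

Let $(M,\omega)$ be a closed symplectic manifold of dimension $2n$, so that $\omega^n$ is a volume form. A smooth function $H:[0,1]\times M\to\mathbb R$, with $H_s=H(s,\cdot)$, defines a time-dependent vector field by $\omega(X_{H_s},\cdot)=\pm dH_s$. The sign is a convention, and everything below works with either choice, kept fixed. The flow is written $\varphi_H^s$, and $\varphi_H=\varphi_H^1$. We say that $H$ *generates* the path $s\mapsto\varphi_H^s$, and also that it generates its end $\varphi_H$.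

**Definition 1 (Hamiltonian diffeomorphisms).** $\mathcal Ham(M,\omega)$ is the group of all $\varphi_H$. For an open set $U\subset M$, or for a surface $U$ with an area form, $Ham_c(U)$ is the group of all $\varphi_H$ with $H$ supported in $[0,1]\times C$ for some compact $C\subset U$. When $U\subset M$ these maps extend by the identity to elements of $\mathcal Ham(M,\omega)$.

*Example 1.* Let $S^2=\{X^2+Y^2+Z^2=1\}$ with $\omega=\mathrm{area}/4\pi$, of total area $1$. Measure the angle $\vartheta$ about the $Z$-axis in full turns. By Archimedes, $\omega=\pm\frac12\,d\vartheta\wedge dZ$ away from the poles. So the flow of $cZ$ satisfies $\dot\vartheta=\pm2c$: it turns the sphere about the $Z$-axis by $2c$ full turns per unit time. Hence $\frac{1+Z}{4}$ generates a half-turn about the $Z$-axis, and $\frac Y2$ generates a full turn about the $Y$-axis.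

Three formulas will be used all the time. If $\psi$ is symplectic, then $\psi_*X_H=X_{H\circ\psi^{-1}}$. Therefore
$$\psi\varphi_H^s\psi^{-1}\ \text{ is generated by }\ H_s\circ\psi^{-1}. \tag{1}$$
Differentiating $\varphi_H^s\varphi_K^s$ in $s$ gives the vector field $X_{H_s}+(\varphi_H^s)_*X_{K_s}$, so
$$\varphi_H^s\varphi_K^s\ \text{ is generated by }\ H_s+K_s\circ(\varphi_H^s)^{-1}. \tag{2}$$
Requiring the function in (2) to vanish gives $K_s=-H_s\circ\varphi_H^s$, so
$$(\varphi_H^s)^{-1}\ \text{ is generated by }\ -H_s\circ\varphi_H^s,\ \text{ which is } -H \text{ if } H \text{ is autonomous.} \tag{3}$$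

**Definition 2 (normalization, one-sided lengths).** $H$ is *normalized* if $\int_MH_s\,\omega^n=0$ for all $s$. For normalized $H$,
$$E^-(H)=\int_0^1\Big(-\min_{M}H_s\Big)ds,\qquad E^+(H)=\int_0^1\max_{M}H_s\,ds .$$
These are the negative and positive parts of the Hofer length of the path. Both are $\ge0$, because a function of mean zero has $\min\le0\le\max$.

*Example 2.* On the sphere of area $1$ write $\langle H\rangle=\int H\,\omega$. Let $B$ be smooth with $0\le B\le 1$, $\max B=1$, supported in a disc of area $\delta<1$. The normalized function $B-\langle B\rangle$ generates the same path as $B$, and $0<\langle B\rangle\le\delta$. So its $E^-$ is $\langle B\rangle\le\delta$, while its $E^+$ is $1-\langle B\rangle\ge1-\delta$. The two halves of the length can be very different.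

**Definition 3 (universal covering).** $\widetilde{Ham}(M,\omega)$ is the group of homotopy classes, with fixed ends, of Hamiltonian paths starting at $\mathrm{id}$. The class of $s\mapsto\varphi_H^s$ is $[\phi,H]$ with $\phi=\varphi_H$, the product is pointwise, and $\pi[\phi,H]=\phi$. Put
$$E^\pm(\widetilde\phi)=\inf_{[\phi,H]=\widetilde\phi}E^\pm(H),$$
the infimum being over normalized $H$.

*Example 3.* By a theorem of Smale, $\pi_1(\mathcal Ham(S^2))=\mathbb Z/2$, and the generator is the loop of rotations by one full turn about an axis. So $[\mathrm{id},\frac Y2]$ is a nontrivial element of $\widetilde{Ham}(S^2)$ lying over $\mathrm{id}$, and every element of $\mathcal Ham(S^2)$ has exactly two lifts.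

**Definition 4 (the pseudo-norms $\rho^\pm$).** For $\phi\in\mathcal Ham(M,\omega)$,
$$\rho^\pm(\phi)=\inf_{\pi(\widetilde\phi)=\phi}E^\pm(\widetilde\phi).$$
Thus $\rho^\pm(\phi)$ is the infimum of $E^\pm(H)$ over all normalized $H$ with $\varphi_H=\phi$. We call $\rho^\pm$ (or $E^\pm$) *degenerate* if it vanishes at some element that is not the identity, and *non-degenerate* otherwise.

On the sphere of area $1$, subtracting means gives, for every $H$ generating $\varphi$, normalized or not,
$$\rho^-(\varphi)\le\int_0^1(\langle H_s\rangle-\min H_s)\,ds,\qquad \rho^+(\varphi)\le\int_0^1(\max H_s-\langle H_s\rangle)\,ds. \tag{4}$$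

*Example 4.* Let $x$ be the half-turn $(X,Y,Z)\mapsto(-X,-Y,Z)$, generated by $\frac{1+Z}4$. This function has minimum $0$, mean $\frac14$, maximum $\frac12$. So $\rho^\pm(x)\le\frac14$.

Now the question can be posed. It comes from Yong-Geun Oh, "Spectral invariants and length minimizing property of Hamiltonian paths", arXiv:math/0212337 (2002). *Are $\rho^\pm$ non-degenerate? That is, for every closed $(M,\omega)$ and every $\phi\in\mathcal Ham(M,\omega)$, does $\rho^+(\phi)=0$ (respectively $\rho^-(\phi)=0$) imply $\phi=\mathrm{id}$?* The answer is no.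

**Theorem A.** Let $(S^2,\omega)$ be a sphere with an area form. There is $\Phi\in\mathcal Ham(S^2,\omega)$, $\Phi\ne\mathrm{id}$, with $\rho^-(\Phi)=0$; hence also $\rho^+(\Phi^{-1})=0$.

**Theorem B.**

1. For every closed symplectic manifold $(P,\sigma)$ (or $P$ a point), both $\rho^+$ and $\rho^-$ are degenerate on $(S^2\times P,\omega\oplus\sigma)$. The functions $E^\pm$ on $\widetilde{Ham}(S^2\times P)$ are degenerate as well.
2. If $S^2$ has total area $1$, the $\Phi$ constructed in Section 7 satisfies $\rho^-(\Phi^k)=0$ and $\rho^+(\Phi^k)=\frac{3k}2$ for all $k\ge1$.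

So degeneracy occurs in every dimension $2n\ge2$. Theorem A alone settles the question. The argument does not decide which other closed symplectic manifolds have degenerate $\rho^\pm$.

## 2. What formal arguments give, and where they lose a side

**Formal properties.** If $H,K$ are normalized, so are the functions in (1), (2), (3), because Hamiltonian flows preserve $\omega^n$. The minimum of a sum is at least the sum of the minima, and similarly for maxima. Hence $\rho^\pm$ are subadditive, invariant under conjugation, and
$$\rho^+(\varphi)=\rho^-(\varphi^{-1}).$$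
Put $\|q\|=\max(\rho^+(q),\rho^-(q))$, so $\|q^{-1}\|=\|q\|$, and $d(u,v)=\|u^{-1}v\|$. Since $\|\cdot\|$ is subadditive, symmetric and conjugation invariant, $d$ is a pseudo-metric with $d(wu,wv)=d(u,v)=d(uw,vw)$. Replacing the factors of a product one at a time gives
$$d(u_1\cdots u_m,v_1\cdots v_m)\le\sum_i d(u_i,v_i). \tag{5}$$
From $v=u\cdot u^{-1}v$ we get $\rho^-(v)\le\rho^-(u)+d(u,v)$, and by symmetry
$$|\rho^-(u)-\rho^-(v)|\le d(u,v). \tag{6}$$
So errors will be measured in the two-sided metric $d$, while the quantity to make small is the one-sided $\rho^-$. We write $[a,b]=aba^{-1}b^{-1}$.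

**A single path.** If $H$ is normalized and $E^-(H)=0$, then $-\min H_s$ is continuous in $s$, nonnegative, of integral $0$. So $H_s\ge0$ has mean zero, $H=0$, and the end is $\mathrm{id}$. A nontrivial element with $\rho^-=0$ must therefore come from a sequence of genuinely different paths.

**The displacement argument.** A sensible first attempt to prove non-degeneracy is this. If $\phi\ne\mathrm{id}$, there is a nonempty open $U$ with $\phi(U)\cap U=\emptyset$. Take $a,b\in Ham_c(U)$ and put $c=b\,\phi b^{-1}\phi^{-1}$. The factor $\phi b^{-1}\phi^{-1}$ is supported in $\phi(U)$, so it commutes with $a$ and $b$, and $[a,c]=[a,b]$. Now $[a,c]=(aca^{-1})c^{-1}$ and $c=(b\phi b^{-1})\phi^{-1}$, so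
$$\rho^-([a,b])\le\rho^-(c)+\rho^+(c)\le2\big(\rho^-(\phi)+\rho^+(\phi)\big).$$
Here the argument stops. The commutators contain both $\phi$ and $\phi^{-1}$, so both halves appear on the right, and smallness of $\rho^-(\phi)$ alone gives nothing. For the same reason $\{\rho^-=0\}$ is closed under products and conjugation, but nothing makes it closed under inverses, so we cannot treat it as a normal subgroup.

## 3. Moving nested discs by area-preserving maps

We shall compare two functions with equally large superlevel sets, and want to move one almost below the other. A function is controlled by a finite ladder of nested superlevel sets. A *disc* in an open surface $U$ is a subset diffeomorphic to the closed disc, with smooth boundary.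

**Lemma 1.** Let $U$ be a surface diffeomorphic to $\mathbb R^2$, with an area form $\omega$ of finite area.

(a) If $K,L\subset U$ are discs of equal area, there is $h\in Ham_c(U)$ with $h(K)=L$.

(b) Let $K_1\supset\dots\supset K_m$ be discs in $U$ with $K_{i+1}\subset\operatorname{int}K_i$. Let $U_1\supset\dots\supset U_m$ be open subsets of $U$, each diffeomorphic to $\mathbb R^2$, with $\mathrm{area}(K_i)<\mathrm{area}(U_i)$. Then there is $h\in Ham_c(U)$ with $h(K_i)\subset U_i$ for all $i$.

**Proof of (a).** First we find an isotopy of discs of constant area, then a Hamiltonian flow that follows it. By the smooth Schoenflies and disc theorems there are a diffeomorphism $U\cong\mathbb R^2$ taking $K$ to the unit disc, and a compactly supported isotopy $g_s$ of $U$ with $g_0=\mathrm{id}$ and $g_1(K)=L$. Let $K^u$ correspond to the disc of radius $u$. For each $s$ the area of $g_s(K^u)$ increases in $u$ from $0$ to $\mathrm{area}(U)$, with positive derivative for $u>0$. By the implicit function theorem there is a unique smooth $u(s)$ with $\mathrm{area}(g_s(K^{u(s)}))=\mathrm{area}(K)$.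 Clearly $u(0)=1$, and $u(1)=1$ since $\mathrm{area}(g_1(K))=\mathrm{area}(L)=\mathrm{area}(K)$. So $K'_s=g_s(K^{u(s)})$ is an isotopy of discs of constant area from $K$ to $L$.

Parametrize $\partial K'_s$ by $c_s(\phi)=g_s(u(s)e^{i\phi})$, using the chosen coordinates. The $1$-form $\omega(\partial_sc_s,\partial_\phi c_s)\,d\phi$ on $S^1$ has integral $\pm\frac d{ds}\mathrm{area}(K'_s)=0$. So it equals $dS_s$, with $S_s$ smooth in $s$ if we normalize $S_s=0$ at a base point. Extend it to $U$ by
$$\tilde S_s\big(g_s(\varrho\, u(s)e^{i\phi})\big)=\lambda(\varrho)\,S_s(\phi),$$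
where $\lambda$ is a smooth cutoff equal to $1$ near $\varrho=1$ and supported in $(\frac12,\frac32)$. Then $\tilde S_s$ is smooth in $s$ with supports in a fixed compact set, and $\tilde S_s(c_s(\phi))=S_s(\phi)$. Let $\omega(X_s,\cdot)=d\tilde S_s$ (so $X_s$ is the Hamiltonian vector field of $\tilde S_s$ or of $-\tilde S_s$, according to the convention). Along $c_s$,
$$\omega(X_s,\partial_\phi c_s)=\partial_\phi S_s=\omega(\partial_sc_s,\partial_\phi c_s).$$
In dimension two a vector that is $\omega$-orthogonal to $\partial_\phi c_s$ is a multiple of it, so $X_s(c_s(\phi))=\partial_sc_s(\phi)+\tau_s(\phi)\,\partial_\phi c_s(\phi)$ with $\tau_s$ smooth. If $\phi(s)$ solves $\dot\phi=\tau_s(\phi)$ on the circle, then $c_s(\phi(s))$ is an integral curve of $X_s$. So the flow carries $\partial K$ to $\partial K'_s$, and at time one to $\partial L$. Since it consists of diffeomorphisms of $U$, it carries the relatively compact side of $\partial K$ to that of $\partial L$, that is, $K$ to $L$.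

**Proof of (b).** First choose the targets, from the inside out: discs $L_i$ with
$$L_i\subset U_i,\qquad L_{i+1}\subset\operatorname{int}L_i,\qquad \mathrm{area}(L_i)=\mathrm{area}(K_i).$$
For $L_m$ take a round disc of the right area in a coordinate $U_m\cong\mathbb R^2$. Given $L_{i+1}\subset U_{i+1}\subset U_i$, there is a diffeomorphism $U_i\cong\mathbb R^2$ taking $L_{i+1}$ to the unit disc. Since $\mathrm{area}(L_{i+1})=\mathrm{area}(K_{i+1})<\mathrm{area}(K_i)<\mathrm{area}(U_i)$, a disc of suitable radius $>1$ has area exactly $\mathrm{area}(K_i)$; call it $L_i$.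

Now move the discs from the outside in. By (a) choose $h_1\in Ham_c(U)$ with $h_1K_1=L_1$. Given $h_1,\dots,h_i$ with $h_i\cdots h_1K_i=L_i$, we have $h_i\cdots h_1K_{i+1}\subset\operatorname{int}L_i$, and by (a) in the surface $\operatorname{int}L_i$ there is $h_{i+1}\in Ham_c(\operatorname{int}L_i)$ with $h_{i+1}(h_i\cdots h_1K_{i+1})=L_{i+1}$. For $j>i$ the map $h_j$ is supported in $\operatorname{int}L_{j-1}\subset L_i$, so it preserves $L_i$. Hence $h=h_m\cdots h_1$ satisfies $h(K_i)=L_i\subset U_i$ for all $i$. $\square$

## 4. The half-turn against the twist of two hemispheres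

By Moser's theorem, and because replacing $\omega$ by $c\,\omega$ (and $H$ by $cH$) multiplies $\rho^\pm$ by $c$, we may take $S^2$ to be the round sphere of area $1$ from Example 1. Let
$$t=\tfrac{|Y|}2\in[0,\tfrac12],\qquad D_1=\{Y>0\},\qquad D_2=\{Y<0\},\qquad G=\tfrac{1+Z}4 .$$

**Twists.** From now on $\vartheta$ is the angle about the $Y$-axis, in full turns. On $D_1$ minus its pole $\omega=\pm\,d\vartheta\wedge dt$. If $u\in C^\infty([0,\frac12])$ vanishes near $0$, then $u(t)$ is smooth on $S^2$, since $t$ is smooth off the equator. Its flow at time $s$ preserves $t$ and rotates the circles $\{t=\mathrm{const}\}$ of $D_1$ and $D_2$ about the $Y$-axis by $\pm s\,u'(t)$ full turns. On the open hemisphere $D_1$ the function $t$ itself has a flow $R^s$, rotation by $\pm s$ full turns, so $R^1=\mathrm{id}$.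

**The half-turn.** $x=\varphi_G$ is $(X,Y,Z)\mapsto(-X,-Y,Z)$. So $x^2=\mathrm{id}$, $x(D_1)=D_2$, $t\circ x=t$, $G\circ x=G$. By (1), every $\varphi_{u(t)}$ commutes with $x$.

**Equidistribution.** For $0\le v<\frac12$,
$$\mathrm{area}(D_1\cap\{t\ge v\})=\mathrm{area}\{Y\geq 2v,\ Y>0\}=\tfrac{1-2v}2=\tfrac12-v,$$
$$\mathrm{area}(D_1\cap\{G>v\})=\tfrac12\,\mathrm{area}\{Z>4v-1\}=\tfrac12\cdot\tfrac{2-4v}{2}=\tfrac12-v .$$
Hence $t_*\omega=2\,dt$ on $[0,\frac12]$, and $\langle t\rangle=\langle G\rangle=\frac14$.

**Pairs.** Let $\mathcal A=Ham_c(D_1)$, and for $a,b\in\mathcal A$ put $(a,b)=a\cdot xbx^{-1}\in\mathcal Ham(S^2)$: the map $a$ on $D_1$ and a copy of $b$ on $D_2$. Since $D_1\cap D_2=\emptyset$, $(a,b)\mapsto a\cdot xbx^{-1}$ is a homomorphism on $\mathcal A\times\mathcal A$. Since $x^2=\mathrm{id}$,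
$$x\,(a,b)\,x^{-1}=xax^{-1}\cdot b=(b,a). \tag{7}$$
Every twist $\varphi_{u(t)}$ as above has the form $(a,a)$.

Both $G$ and $t$ have the same distribution on each hemisphere, but $G$ generates $x$, while $t$ "generates" full turns, that is, the identity off the equator. The function $t$ is not smooth along the equator, so we cut it off there. Let $\chi:\mathbb R\to[0,1]$ be smooth and nondecreasing, $\chi=0$ on $(-\infty,1]$ and $\chi=1$ on $[2,\infty)$. For $0<\varepsilon\le\frac18$ put
$$F_\varepsilon=t\,\chi(t/\varepsilon),\qquad 0\le t-F_\varepsilon\le2\varepsilon,\qquad f_\varepsilon=x\,\varphi_{F_\varepsilon}^{-1}.$$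

**Step 1. $\rho^-(f_\varepsilon)\le2\varepsilon$.** The purpose of this step is to produce elements far from the identity with small $\rho^-$, by moving $t$ almost below $G$.

Let $\eta\in(0,\frac12)$ and let $m\ge1$ be maximal with $m\eta<\frac12$, so $(m+1)\eta\ge\frac12$. For $1\le i\le m$ put
$$K_i=D_1\cap\{t\ge i\eta\},\qquad U_i=D_1\cap\{G>(i-1)\eta\}.$$
The $K_i$ are nested discs of area $\frac12-i\eta$. In the coordinates ($Z$, angle about the $Z$-axis), $D_1$ is given by $-1<Z<1$ and an angle in an open half-circle, so each $U_i$ is an open rectangle. Its area is $\frac12-(i-1)\eta>\mathrm{area}(K_i)$, and $U_1\supset U_2\supset\cdots$. Lemma 1(b) gives $h\in\mathcal A$ with $h(K_i)\subset U_i$ for all $i$. Let $p\in D_1$. If $i\eta\le t(p)\le(i+1)\eta$ with $1\le i\le m$, then $G(hp)>(i-1)\eta\ge t(p)-2\eta$. If $t(p)<\eta$, then $G(hp)\ge0>t(p)-2\eta$. These cases cover $D_1$, so $t\circ h^{-1}\le G+2\eta$ on $D_1$.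

Put $\Psi=(h,h)$, which commutes with $x$ by (7). Then $t\circ\Psi^{-1}\le G+2\eta$ on all of $S^2$: on $D_2$ because $t$, $G$ are $x$-invariant and $\Psi$ commutes with $x$, and on $\{Y=0\}$ because there $t\circ\Psi^{-1}=0\le G$. Let $F'=F_\varepsilon\circ\Psi^{-1}\le t\circ\Psi^{-1}\le G+2\eta$. By (2), (3) and $G\circ\varphi_G^s=G$, the path $\varphi_G^s(\varphi_{F'}^s)^{-1}$ is generated by
$$(G-F')\circ(\varphi_G^s)^{-1}\ \ge\ -2\eta,\qquad\text{with mean}\quad \langle G\rangle-\langle F_\varepsilon\rangle=\langle t-F_\varepsilon\rangle\le2\varepsilon .$$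
It ends at $x\,\Psi\varphi_{F_\varepsilon}^{-1}\Psi^{-1}=\Psi f_\varepsilon\Psi^{-1}$. By (4) and conjugation invariance, $\rho^-(f_\varepsilon)\le2\varepsilon+2\eta$. Let $\eta\to0$.

**Why this is not yet an answer.** Consider $f_\varepsilon^2=x^2\varphi_{F_\varepsilon}^{-2}=\varphi_{2F_\varepsilon}^{-1}$. It has $\rho^-(f_\varepsilon^2)\le4\varepsilon$. It rotates the circles $\{t=\mathrm{const}\}$ by $\mp2F_\varepsilon'(t)$ turns, and $F'_\varepsilon$ goes from $0$ on $t\le\varepsilon$ to $1$ on $t\ge2\varepsilon$, so $f_\varepsilon^2\ne\mathrm{id}$. The obvious path, generated by $-2F_\varepsilon$, gives by (4) only the bound $\max2F_\varepsilon-2\langle F_\varepsilon\rangle\ge1-\frac12=\frac12$, so Step 1 has gained a lot. But $f_\varepsilon^2$ is the identity outside the belt $\{\varepsilon<t<2\varepsilon\}$, and at every point it is eventually the identity as $\varepsilon\to0$. For each $\varepsilon$ we have a different element, and letting $\varepsilon\to0$ loses it. We need *one* element, independent of $\varepsilon$, reached from powers of $f_\varepsilon$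 with errors $O(\varepsilon)$.

The plan is as follows. Split $F_\varepsilon=F+E_\varepsilon$ with $F$ fixed and vanishing near the equator, and $E_\varepsilon$ carrying the dependence on $\varepsilon$. Replace $E_\varepsilon$, by the transport method of Step 1, with a moved copy $b\circ\Psi_\varepsilon^{-1}$ of a fixed smooth function $b$. Finally get rid of the moving map $\Psi_\varepsilon$. This last point costs a commutator involving $\Psi_\varepsilon$, and we have no control of $\Psi_\varepsilon$ as $\varepsilon\to0$. So the first thing to show is that powers of $f_\varepsilon$ absorb commutators *at a cost independent of the commutator*.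

## 5. Sliding hemisphere maps past $f_\varepsilon$, and absorbing commutators

**Step 2. Let $\phi=\varphi_{F_\varepsilon}|_{D_1}\in\mathcal A$. For all $a\in\mathcal A$, $\|[a,\phi]\|\le4\varepsilon$.** The purpose is to show that $\phi$ is almost central in $\mathcal A$, so that $f_\varepsilon$ acts on pairs almost like the swap $x$. The reason is that $R^1=\mathrm{id}$ on $D_1$, so $\phi$ is also generated on $D_1$ by the tiny function $F_\varepsilon-t$. That function does not extend smoothly by zero across the equator, but the path of commutators built from it does.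

On $D_1$ let $\zeta_s=\varphi_{F_\varepsilon}^sR^{-s}$. All these flows preserve $t$, so by (2) and (3) $\zeta_s$ is the flow of the autonomous function $H=F_\varepsilon-t\in[-2\varepsilon,0]$. It preserves $t$, and $\zeta_1=\phi$ because $R^1=\mathrm{id}$. Let $a$ be supported in $D_1\cap\{t\ge r\}$ with $r>0$. The path $a\zeta_sa^{-1}\zeta_s^{-1}$ starts at $\mathrm{id}$, ends at $[a,\phi]$, and by (1), (2), (3) is generated by
$$H\circ a^{-1}-H\circ a\circ\zeta_s^{-1}\circ a^{-1}\in[-2\varepsilon,2\varepsilon].$$
On $\{t<r\}$ we have $a=\mathrm{id}$, and $\zeta_s$ preserves this set, so there the path is the identity and the function is $H-H\circ\zeta_s^{-1}=0$. Hence it extends by $0$ to a smooth function on $[0,1]\times S^2$ generating the extended path. By (4) both $\rho^-([a,\phi])$ and $\rho^+([a,\phi])$ are at most $4\varepsilon$.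

**Consequence (sliding rule).** For $a,b\in\mathcal A$,
$$d\big(f_\varepsilon(a,b),\,(b,a)f_\varepsilon\big)\le8\varepsilon. \tag{8}$$
Put $\Theta=(a,b)$ and $\Pi=(\phi,\phi)=\varphi_{F_\varepsilon}$, so $f_\varepsilon=x\Pi^{-1}$. Then $f_\varepsilon\Theta=x(\Pi^{-1}\Theta\Pi)\Pi^{-1}$, and by (7) $(b,a)f_\varepsilon=x\Theta x^{-1}\,x\Pi^{-1}=x\Theta\Pi^{-1}$. By bi-invariance and conjugation by $\Pi$ the distance in (8) equals
$$d(\Theta,\Pi^{-1}\Theta\Pi)=\|\Theta^{-1}\Pi^{-1}\Theta\Pi\|=\|\Pi\Theta^{-1}\Pi^{-1}\Theta\|=\|([\phi,a^{-1}],[\phi,b^{-1}])\|.$$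
This is at most $\|([\phi,a^{-1}],1)\|+\|(1,[\phi,b^{-1}])\|$. The second element is conjugate by $x$ to $([\phi,b^{-1}],1)$, and $[\phi,a^{-1}]=[a^{-1},\phi]^{-1}$, likewise for $b$. So Step 2 bounds each term by $4\varepsilon$.

By (5), the sliding rule may be used inside any longer product: each time a pair passes one letter $f_\varepsilon$, its entries are swapped and the product moves by at most $8\varepsilon$ in $d$.

**Step 3. For all $a,b\in\mathcal A$, with $\kappa=[a,b]$: $\rho^-\big((\kappa,\kappa)f_\varepsilon^6\big)\le132\,\varepsilon$.** The purpose is the uniform absorption of commutators. The bound depends on neither $a$ nor $b$.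

*One letter.* Let $\theta\in\mathcal A$. By (8), $f_\varepsilon(\theta^{-1},1)$ is within $8\varepsilon$ of $(1,\theta^{-1})f_\varepsilon$. So the conjugate $(\theta,1)f_\varepsilon(\theta,1)^{-1}$ is within $8\varepsilon$ of $(\theta,1)(1,\theta^{-1})f_\varepsilon=(\theta,\theta^{-1})f_\varepsilon$. By Step 1, conjugation invariance and (6),
$$\rho^-\big((\theta,\theta^{-1})f_\varepsilon\big)\le10\,\varepsilon\qquad\text{for all }\theta\in\mathcal A. \tag{9}$$

*Three letters.* For $a,b,c\in\mathcal A$ the product $(a,a^{-1})f_\varepsilon\,(b,b^{-1})f_\varepsilon\,(c,c^{-1})f_\varepsilon$ has $\rho^-\le30\varepsilon$ by (9). Slide the pairs to the left: $(b,b^{-1})$ passes one letter and becomes $(b^{-1},b)$; $(c,c^{-1})$ passes two letters and is swapped back to $(c,c^{-1})$. These are three moves, so the product is within $24\varepsilon$ of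
$$(a,a^{-1})(b^{-1},b)(c,c^{-1})f_\varepsilon^3=(ab^{-1}c,\;a^{-1}bc^{-1})f_\varepsilon^3 .$$
For $c=a^{-1}b$ the second entry is $a^{-1}b\,(a^{-1}b)^{-1}=1$ and the first is $ab^{-1}a^{-1}b=[a,b^{-1}]$. As $b$ is arbitrary, $\rho^-\big(([a,b],1)f_\varepsilon^3\big)\le54\varepsilon$ for all $a,b\in\mathcal A$.

*Six letters.* The product $(\kappa,1)f_\varepsilon^3\,(\kappa,1)f_\varepsilon^3$ has $\rho^-\le108\varepsilon$. Sliding the second pair past three letters turns it into $(1,\kappa)$ and costs $24\varepsilon$, so the product is within $24\varepsilon$ of $(\kappa,1)(1,\kappa)f_\varepsilon^6=(\kappa,\kappa)f_\varepsilon^6$. In total, $108\varepsilon+24\varepsilon=132\varepsilon$.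

## 6. Rearranging the belt into polar caps

We now choose the fixed part of $F_\varepsilon$. Its complement should look like $t$ near the equator and have the same distribution as a smooth function supported near the poles.

**Step 4. The functions $e$, $F$, $\beta$, $b$.** The purpose is to construct two functions $e(t)$ and $b$ on $S^2$ that are equidistributed on each hemisphere. The first equals $t$ near the equator; the second is smooth, supported near the poles, and independent of $\varepsilon$.

*Choice of $e$.* Fix $0<t_1<t_m<t_2<\frac14$ and a smooth $e:[0,\frac12]\to[0,\infty)$ with $e(t)=t$ on $[0,t_1]$; $e'\le1$; $e'>0$ on $[0,t_m)$; $e'<0$ on $(t_m,t_2)$; $e=0$ on $[t_2,\frac12]$; and $e(t)=v_m-(t-t_m)^2$ near $t_m$, where $v_m=e(t_m)$. To see that it exists, prescribe $e'$: equal to $1$ on $[0,t_1]$, in $(0,1]$ on $[0,t_m)$, equal to $-2(t-t_m)$ near $t_m$, negative on $(t_m,t_2)$, zero on $[t_2,\frac12]$. The integral over $[0,t_m]$ is some $v_m>0$. Make the neighborhood of $t_m$ so small that its right half contributes less than $v_m$ in absolute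 value. The rest of the negative part can then be given the mass that makes the total integral $0$, since no lower bound is imposed on $e'$. From $e(0)=0$ and $e'\le1$ we get $e\le t$, and $v_m>t_1$. Put
$$F=t-e(t).$$
It vanishes for $t\le t_1$, so it is smooth on $S^2$.

*Rearrangement.* For $0<v<v_m$ let $\{e>v\}=(l(v),r(v))$ and $\alpha(v)=r(v)-l(v)$. Since $e'\ne0$ at $l(v)$ and $r(v)$, $\alpha$ is smooth with $\alpha'<0$; moreover $\alpha\to t_2$ as $v\to0$ and $\alpha\to0$ as $v\to v_m$. Let $\beta=\alpha^{-1}$ on $(0,t_2)$, $\beta(0)=v_m$, and $\beta=0$ on $[t_2,\frac12]$.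

*$\beta$ is smooth on $[0,\frac12]$.* On $(0,t_2)$ this is the inverse function theorem. For $v$ near $v_m$ we have $\alpha(v)=2\sqrt{v_m-v}$, so $\beta(\tau)=v_m-\tau^2/4$ for small $\tau$. Near $t_2$: for $v<t_1$ we have $l(v)=v$. So with $t=r(v)$,
$$\tau=\alpha(v)=t-e(t)=:f(t),\qquad f'=1-e'\ge1\ \text{ on }[t_m,\tfrac12].$$
Hence $\beta(\tau)=v=e(t)=e(f^{-1}(\tau))$ for $\tau<t_2$ near $t_2$. For $\tau\ge t_2$ we have $f^{-1}(\tau)=\tau$ and $e(\tau)=0$, so the same formula $\beta=e\circ f^{-1}$ holds on both sides of $t_2$, and it is smooth.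

*The function $b$.* Put $b=\beta(\frac12-t)$. It is smooth on $S^2$, $0\le b\le v_m$, it is supported in $\{t\ge\frac12-t_2\}$, and it is $x$-invariant. By the layer-cake formula $\int_0^{1/2}e\,dt=\int_0^{v_m}\alpha\,dv=\int_0^{1/2}\beta\,d\tau$. With $t_*\omega=2\,dt$,
$$\langle b\rangle=\langle e(t)\rangle. \tag{10}$$

*Claim: for every $\eta>0$ there is $h\in\mathcal A$ with $b\circ h^{-1}\le e(t)+2\eta$ on $D_1$.* If $\eta\ge v_m$, take $h=\mathrm{id}$, since $b\le v_m$ and $e\ge0$. Otherwise let $m\ge1$ be maximal with $m\eta<v_m$, so $(m+1)\eta\ge v_m$. For $1\le i\le m$ put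
$$K_i=D_1\cap\{b\ge i\eta\}=D_1\cap\{\tfrac12-t\le\alpha(i\eta)\},\qquad U_i=\{p\in D_1:\ e(t(p))>(i-1)\eta,\ \vartheta(p)\ne0\}.$$
The $K_i$ are nested discs about the pole, of area $\alpha(i\eta)$. The set $\{e(t)>(i-1)\eta\}$ is an annulus in $\{0<t<t_2\}$, away from the pole, and removing the segment $\vartheta=0$ makes it an open rectangle in the coordinates $(t,\vartheta)$. The rectangles are nested, of area $\alpha((i-1)\eta)$ if $i\ge2$ and $t_2$ if $i=1$; in all cases the area exceeds $\alpha(i\eta)$. Lemma 1(b) gives $h\in\mathcal A$ with $h(K_i)\subset U_i$. If $i\eta\le b(p)\le(i+1)\eta$ with $1\le i\le m$, then $e(t(hp))>(i-1)\eta\ge b(p)-2\eta$. If $b(p)<\eta$, then $e(t(hp))\ge0>b(p)-2\eta$. Since $b\le v_m\le(m+1)\eta$, all points of $D_1$ are covered, and the claim follows.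

## 7. The element $\Phi$ and the proof of Theorem A

Define, independently of $\varepsilon$,
$$\Phi=\varphi_{6F}^{-1}\varphi_{6b}^{-1}=\varphi_{6w}^{-1},\qquad w=F+b=t-e(t)+\beta(\tfrac12-t). \tag{11}$$
The second equality holds because functions of $t$ Poisson-commute.

**Step 5. $\rho^-(\Phi)\le156\,\varepsilon$ for every $0<\varepsilon\le\frac18$.** The purpose is to compare $f_\varepsilon^6$ with $\Phi$: exchange the belt part for the polar part, then remove the moving map with Step 3.

*The exchange.* Let
$$E_\varepsilon=F_\varepsilon-F=e(t)-t\,(1-\chi(t/\varepsilon)),\qquad e(t)-2\varepsilon\le E_\varepsilon\le e(t).$$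
It is smooth on $S^2$ and vanishes near the equator, since $F_\varepsilon$ and $F$ do. Let $\psi_\varepsilon\in\mathcal A$ be the map $h$ of the claim for $\eta=\varepsilon$, and $\Psi_\varepsilon=(\psi_\varepsilon,\psi_\varepsilon)$. Then
$$b':=b\circ\Psi_\varepsilon^{-1}\le E_\varepsilon+4\varepsilon\quad\text{on }S^2 .$$
On $D_1$ this holds because $b'\le e(t)+2\varepsilon\le E_\varepsilon+4\varepsilon$; on $D_2$ by $x$-invariance of both sides ($\Psi_\varepsilon$ commutes with $x$); and on $\{Y=0\}$ both $b'$ and $E_\varepsilon$ vanish. By (1), $b'$ generates $\Psi_\varepsilon\varphi_b\Psi_\varepsilon^{-1}$. Put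
$$u_\varepsilon=\varphi_{6E_\varepsilon}\,\varphi_{6b'}^{-1}=\varphi_{6E_\varepsilon}\,\Psi_\varepsilon\,\varphi_{6b}^{-1}\,\Psi_\varepsilon^{-1}.$$
The path $\varphi_{6E_\varepsilon}^s(\varphi_{6b'}^s)^{-1}$ is generated by $6(E_\varepsilon-b')\circ(\varphi_{6E_\varepsilon}^s)^{-1}\ge-24\varepsilon$, with mean $6\langle E_\varepsilon-b\rangle\le6\langle e(t)-b\rangle=0$ by (10). By (4),
$$\rho^-(u_\varepsilon)\le24\,\varepsilon. \tag{12}$$

*The algebra.* Since $x$ commutes with $\varphi_{F_\varepsilon}$, $x^6=\mathrm{id}$ and $F_\varepsilon=F+E_\varepsilon$,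
$$f_\varepsilon^6=\varphi_{6F_\varepsilon}^{-1}=\varphi_{6F}^{-1}\varphi_{6E_\varepsilon}^{-1}.$$
Write $\varphi_{6b}=(\hat b,\hat b)$ with $\hat b\in\mathcal A$. Multiplying by $u_\varepsilon$ cancels $\varphi_{6E_\varepsilon}$, and $\Psi_\varepsilon\varphi_{6b}^{-1}\Psi_\varepsilon^{-1}=\varphi_{6b}^{-1}[\varphi_{6b},\Psi_\varepsilon]$. So
$$f_\varepsilon^6u_\varepsilon=\varphi_{6F}^{-1}\,\Psi_\varepsilon\varphi_{6b}^{-1}\Psi_\varepsilon^{-1}=\varphi_{6F}^{-1}\varphi_{6b}^{-1}[\varphi_{6b},\Psi_\varepsilon]=\Phi\cdot(\kappa_\varepsilon^{-1},\kappa_\varepsilon^{-1}),\qquad\kappa_\varepsilon=[\psi_\varepsilon,\hat b].$$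
Hence
$$\Phi=\big(f_\varepsilon^6\,u_\varepsilon\,f_\varepsilon^{-6}\big)\cdot f_\varepsilon^6(\kappa_\varepsilon,\kappa_\varepsilon).$$
The first factor is conjugate to $u_\varepsilon$, so its $\rho^-$ is at most $24\varepsilon$ by (12). The second is conjugate to $(\kappa_\varepsilon,\kappa_\varepsilon)f_\varepsilon^6$, so its $\rho^-$ is at most $132\varepsilon$ by Step 3. It does not matter how wild $\psi_\varepsilon$ is. So $\rho^-(\Phi)\le156\varepsilon$. Since $\Phi$ does not depend on $\varepsilon$, letting $\varepsilon\to0$ gives $\rho^-(\Phi)=0$.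

**Step 6. $\Phi\ne\mathrm{id}$.** The purpose is to check that the fixed element has not become trivial. On $D_1$ the map $\Phi$ rotates the circle $\{t=\mathrm{const}\}$ by $\mp6w'(t)$ full turns, with $w'(t)=1-e'(t)-\beta'(\frac12-t)$. For $0<t<t_1$ both $F$ and $b$ vanish, so $w'=0$. For $t_2<t<\frac12-t_2$, a nonempty interval because $t_2<\frac14$, we have $e(t)=0$ and $\beta(\frac12-t)=0$, so $w=t$ and $w'=1$. By continuity $6w'$ takes non-integer values, and $\Phi$ moves points of the corresponding circles. Finally $\rho^+(\Phi^{-1})=\rho^-(\Phi)=0$. This proves Theorem A. $\blacksquare$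

**Comparison with the obvious path.** Since $e'\le1$ and $\beta'\le0$, $w$ is nondecreasing in $t$, with minimum $0$ and maximum $w(\frac12)=\frac12+v_m$. By (10), $\langle w\rangle=\langle t\rangle-\langle e(t)\rangle+\langle b\rangle=\frac14$. The normalized autonomous function $-6w+\frac32$ generates $\Phi$ and has $E^-=6(\frac12+v_m)-\frac32=\frac32+6v_m$. The paths that bring $E^-$ down to $0$ are very far from this one.

## 8. Products with $P$ and the universal covering: Theorem B(1)

**Step 7. Products.** The purpose is to carry $\Phi$ to $S^2\times P$. If $H$ on $S^2$ is normalized and generates $\varphi$, its pull-back to $S^2\times P$ generates $\varphi\times\mathrm{id}_P$ and has the same minima and maxima. It is normalized, because its integral against $(\omega\oplus\sigma)^n$ is a constant times $\int H_s\,\omega=0$. So $\rho^\pm(\varphi\times\mathrm{id}_P)\le\rho^\pm(\varphi)$. Hence $\rho^-(\Phi\times\mathrm{id}_P)=0=\rho^+(\Phi^{-1}\times\mathrm{id}_P)$, and $\Phi\times\mathrm{id}_P\ne\mathrm{id}$.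

**Step 8. The functions $E^\pm$ on the universal covering.** The purpose is to find a single lift on which $E^-$ vanishes. By Example 3, $\Phi$ has exactly two lifts to $\widetilde{Ham}(S^2)$, so $\rho^-(\Phi)=0$ is the minimum of $E^-$ over these two, and some lift $\widetilde\Phi$ has $E^-(\widetilde\Phi)=0$. Pulling back Hamiltonians sends $\widetilde\Phi$ to an element of $\widetilde{Ham}(S^2\times P)$ with $E^-=0$ by the comparison in Step 7. It is nontrivial because it projects to $\Phi\times\mathrm{id}_P\ne\mathrm{id}$. For $E^+$ take the inverse element: by (3), $E^+(\widetilde\varphi^{-1})=E^-(\widetilde\varphi)$. This proves B(1). $\blacksquare$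

## 9. Linear growth of $\rho^+(\Phi^k)$: Theorem B(2)

Let $S^2$ have total area $1$. Two more notions are needed, only here.

**Definition 5 (displaceable sets, quasimorphisms).** An open set $V\subset S^2$ is *displaceable* if some $\psi\in\mathcal Ham(S^2)$ satisfies $\psi(\overline V)\cap\overline V=\emptyset$. A *quasimorphism* on a group $\Gamma$ is a function $q:\Gamma\to\mathbb R$ with $|q(gh)-q(g)-q(h)|\le C$ for all $g,h$ and some constant $C$. It is *homogeneous* if $q(g^j)=j\,q(g)$ for all $j\in\mathbb Z$.

*Example 5.* For $r>0$ the open disc $D_1\cap\{t>r\}$ is displaceable: its closure lies in $D_1$, and $x(D_1)=D_2$. On $\Gamma=\mathbb R$ the function $q(y)=\lfloor y\rfloor$ is a quasimorphism with $C=1$. It is not homogeneous, but $\lim_j q(jy)/j=y$ is.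

A homogeneous quasimorphism is additive on commuting elements: if $gh=hg$, then $j\,|q(gh)-q(g)-q(h)|=|q(g^jh^j)-q(g^j)-q(h^j)|\le C$ for all $j\ge1$.

**The theorem that is used.** Let $c$ be the Oh–Schwarz spectral invariant of the fundamental class on $\widetilde{Ham}(S^2)$. With the usual sign normalization,
$$c(\widetilde\varphi\,\widetilde\psi)\le c(\widetilde\varphi)+c(\widetilde\psi),\qquad c(\widetilde\varphi)\le E^+(\widetilde\varphi).$$
By Entov–Polterovich (*Calabi quasimorphism and quantum homology*, IMRN 2003), $\zeta(\widetilde\varphi)=\lim_jc(\widetilde\varphi^{\,j})/j$ is a homogeneous quasimorphism, which for $S^2$ descends to $\mathcal Ham(S^2)$. It has the Calabi property: if $\varphi$ is generated by $H$ supported in a displaceable open set, then $\zeta(\varphi)=-\int_0^1\langle H_s\rangle\,ds$. We take this as given.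

**Step 9. $\rho^-(\Phi^k)=0$ and $\rho^+(\Phi^k)\le\frac{3k}2$.** The purpose is the easy half. The first statement follows from subadditivity. For the second, $w\ge0$ because $e\le t$ and $b\ge0$; also $\min w=0$ and $\langle w\rangle=\frac14$, as computed in Section 7. As $\Phi^k$ is generated by $-6kw$, (4) gives
$$\rho^+(\Phi^k)\le\max(-6kw)+6k\langle w\rangle=0+\tfrac{6k}4=\tfrac{3k}2 .$$

**Step 10. $\rho^+(\Phi^k)\ge\frac{3k}2$.** The purpose is to bound $\rho^+$ from below by $\zeta$ and to compute $\zeta(\Phi^k)$. By subadditivity $c(\widetilde\varphi^{\,j})\le j\,c(\widetilde\varphi)$, so $\zeta(\widetilde\varphi)\le c(\widetilde\varphi)\le E^+(\widetilde\varphi)$ for every lift $\widetilde\varphi$ of $\varphi$. As $\zeta$ does not depend on the lift, $\zeta(\varphi)\le\rho^+(\varphi)$.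

Since $w$ vanishes for $t\le t_1$, we can write $-6kw=H_1+H_2$ with $H_i$ supported in the closed disc $D_i\cap\{t\ge t_1\}$ of area $\frac12-t_1<\frac12$. This disc has the displaceable neighborhood $D_i\cap\{t>\frac{t_1}2\}$ (Example 5, and its image under $x$). The two flows have disjoint supports, so they commute, and
$$\zeta(\Phi^k)=\zeta(\varphi_{H_1})+\zeta(\varphi_{H_2})=-\langle H_1\rangle-\langle H_2\rangle=6k\langle w\rangle=\tfrac{3k}2 .$$
Thus $\rho^+(\Phi^k)\ge\frac{3k}2$, and with Step 9, $\rho^+(\Phi^k)=\frac{3k}2$. $\blacksquare$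

**Remark.** The null set $\{\rho^-=0\}$ is a conjugation-invariant sub-semigroup of $\mathcal Ham(S^2)$. It is nontrivial, but not closed under inversion, since $\rho^-(\Phi^{-k})=\rho^+(\Phi^k)=\frac{3k}2$. So it is neither trivial nor the whole group, and the simplicity of $\mathcal Ham$ does not exclude this, because the null set is not a subgroup. This is the side that the displacement argument of Section 2 could not see.
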